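\title{A Borel Test for Primitives of Pointwise Limits of Continuous Functions}


\begin{abstract}
A derivative on $[a,b]$ can be coded by a sequence of continuous functions that converges to it at every point. We show that there is a Borel set of pairs (sequence, continuous function $F$) which, among the sequences whose limit is a derivative, contains exactly the pairs in which $F$ is a primitive of the limit. The set can be taken $G_\delta$, it cannot be taken $F_\sigma$, and the same $G_\delta$ set recognizes indefinite Denjoy--Khintchine integrals. If one knows only that the sequence converges everywhere, no Borel set recognizes primitives. The test examines $F$ on compact sets on which the sequence is bounded and compares the increment of $F$ with its increments across the gaps of the compact set; its correctness follows from the Baire category theorem.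
\end{abstract}

\section{Introduction}\label{sec:intro}

Fix real numbers $a<b$. Let $C[a,b]$ be the space of continuous real functions on $[a,b]$ with the supremum metric. A function $g:[a,b]\to\mathbb R$ is a \emph{derivative} if there is a function $G$, differentiable at every point of $[a,b]$ (one-sidedly at the endpoints), with $G'=g$; such a $G$ is a \emph{primitive} of $g$. By the mean value theorem, two primitives of $g$ differ by a constant.

How complicated is the relation ``$F$ is a primitive of $g$''? To ask this in terms of Borel sets, one needs a Polish (separable, completely metrizable) space whose points describe derivatives. Every derivative is a pointwise limit of continuous functions: if $G'=g$, extend $G$ to the right of $b$ by its tangent line and take $f_n(x)=n\,(G(x+\frac1n)-G(x))$. So we use sequences $\mathbf f=\{f_n\}_{n=1}^\infty$ in $(C[a,b])^\omega$, with the product topology, as codes. Put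
\begin{align*}
X&=(C[a,b])^\omega\times C[a,b],\\
CN&=\{\mathbf f:\ \lim\nolimits_n f_n(x)\text{ exists for every }x\in[a,b]\},\\
\overline\Delta&=\{\mathbf f\in CN:\ x\mapsto\lim\nolimits_n f_n(x)\text{ is a derivative}\},\\
\mathcal A&=\{(\mathbf f,F)\in X:\ F'(x)=\lim\nolimits_n f_n(x)\text{ for all }x\in[a,b]\},
\end{align*}
where the condition defining $\mathcal A$ includes the existence of both sides at every point. The space $X$ is Polish. Its Borel sets form the $\sigma$-algebra generated by the open sets; a $G_\delta$ set is a countable intersection of open sets and an $F_\sigma$ set is a countable union of closed sets. For $\mathbf f\in CN$ we write $f=\lim_n f_n$. The following question is posed in \cite{Walsh}.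

\begin{quote}
Is there a Borel set $B\subseteq X$ such that for all $\mathbf f\in\overline\Delta$ and all $F\in C[a,b]$, one has $(\mathbf f,F)\in B$ if and only if $F'(x)=\lim_n f_n(x)$ for all $x\in[a,b]$?
\end{quote}

The set $B$ is a test that has to be correct only under the promise $\mathbf f\in\overline\Delta$: it must contain $\mathcal A$ and miss $(\overline\Delta\times C[a,b])\setminus\mathcal A$, and it is arbitrary elsewhere. Two observations suggest a negative answer. First, $\mathcal A$ is defined by a quantifier over all points of $[a,b]$, and $\mathcal A$ itself is not Borel (this follows from Proposition~\ref{prop:CN} below). Second, the promise does not allow us to replace that quantifier by the formula $F(x)-F(a)=\int_a^x f$, because a derivative need not be Lebesgue integrable. For instance, $G(x)=x^2\sin(x^{-2})$, $G(0)=0$, is differentiable on $[0,1]$; at the points $x_k=((k+\frac12)\pi)^{-1/2}$ it takes the values $(-1)^k/((k+\frac12)\pi)$, so $\int_0^1|G'|\ge\sum_k|G(x_k)-G(x_{k+1})|=\infty$. Nevertheless the answer is positive.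

\begin{theorem}\label{thm:borel}
There is a Borel set $B\subseteq X$ such that for all $\mathbf f\in\overline\Delta$ and $F\in C[a,b]$: $(\mathbf f,F)\in B$ if and only if $F'(x)=\lim_n f_n(x)$ for all $x\in[a,b]$.
\end{theorem}

The second result finds the optimal Borel class and covers more sequences. We write $|S|$ for Lebesgue measure. A point $x$ is a \emph{density point} of a measurable set $S\subseteq\mathbb R$ if $|S\cap[x-h,x+h]|/2h\to1$ as $h\downarrow0$. A function $G$ has \emph{approximate derivative} $G'_{ap}(x)=L$ if there is a measurable set $S$ with density point $x$ such that $(G(y)-G(x))/(y-x)\to L$ as $y\to x$ in $S$. A function $G$ is \emph{AC on a set $S$} if for every $\varepsilon>0$ there is $\eta>0$ such that $\sum_i|G(y_i)-G(x_i)|<\varepsilon$ for all finite families of nonoverlapping intervals $[x_i,y_i]$ with endpoints in $S$ and total length less than $\eta$; when $S$ is the whole interval this is ordinary absolute continuity. A continuous function is \emph{ACG} if its domain is a countable union of sets on which it is AC. Finally, $f$ is \emph{Denjoy--Khintchine integrable} if there is a continuous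 ACG function $G$ with $G'_{ap}=f$ almost everywhere, and such a $G$ is an \emph{indefinite integral} of $f$.

\begin{theorem}\label{thm:gdelta}
There is a $G_\delta$ set $B^*\subseteq X$ such that for every $\mathbf f\in CN$ whose limit $f$ is Denjoy--Khintchine integrable and all $F\in C[a,b]$:
\[
(\mathbf f,F)\in B^*\iff F\text{ is an indefinite Denjoy--Khintchine integral of }f.
\]
In particular, for $\mathbf f\in\overline\Delta$: $(\mathbf f,F)\in B^*$ if and only if $F'=f$ everywhere. The class is optimal: no $F_\sigma$ set $B$ has the property in the question.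
\end{theorem}

The promise cannot be weakened to everywhere convergence.

\begin{proposition}\label{prop:CN}
There is no Borel set $B\subseteq X$ such that for all $\mathbf f\in CN$ and $F\in C[a,b]$: $(\mathbf f,F)\in B$ if and only if $F'=\lim_n f_n$ everywhere.
\end{proposition}

The promise supplies a primitive $G$ of $f$. The test does not mention $G$, but the proof that the test is correct may use it. So the test is a list of necessary conditions, each satisfied by every primitive, and the list has to be long enough to force $F-G$ to be constant. Section~\ref{sec:idea} finds the right conditions by looking at two examples, and Section~\ref{sec:gaps} collects the tools on compact sets. Theorem~\ref{thm:gdelta} contains Theorem~\ref{thm:borel}, but the latter has an elementary proof (Section~\ref{sec:borel}) that serves as the model for the former (Sections~\ref{sec:gdelta} and~\ref{sec:fsigma}). Proposition~\ref{prop:CN} is proved in Section~\ref{sec:trees}.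

\medskip\noindent\textbf{Conventions and standard facts.}
We put $\mathbb N=\{1,2,\dots\}$, $\omega=\{0,1,2,\dots\}$, $t^+=\max(t,0)$ and $t^-=\max(-t,0)$, so that $t^+-t=t^-$. The following facts are used.
\begin{itemize}
\item[(L1)] If $g$ is Lebesgue integrable, then $\frac{d}{dx}\int^x g=g(x)$ for almost every $x$. In particular, almost every point of a measurable set is a density point of it.
\item[(L2)] An absolutely continuous function $H$ on $[p,q]$ is differentiable almost everywhere, $H'$ is integrable, and $H(y')-H(y)=\int_y^{y'}H'$. If $|H(y')-H(y)|\le\int_y^{y'}w$ for all $y<y'$, with $w$ integrable, then $H$ is absolutely continuous; this covers Lipschitz functions and indefinite Lebesgue integrals.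
\item[(Ba)] Baire's theorem: if a nonempty complete metric space is a countable union of closed sets, one of them has nonempty interior; equivalently, countably many dense open sets have dense intersection.
\end{itemize}

\section{The bounded case and a Cantor set}\label{sec:idea}

Suppose first that $f=G'$ and that $|f_n(x)|\le M$ for all $n$ and $x$. Then
\[
F'=f\text{ everywhere}\iff F\text{ is $M$-Lipschitz and }F'=f\text{ almost everywhere.}
\]
The forward implication is the mean value theorem. Conversely, $G$ is $M$-Lipschitz for the same reason, so $H=F-G$ is Lipschitz with $H'=0$ almost everywhere, and $H$ is constant by (L2). The quantifier ``for all $x$'' has been traded for ``for almost all $x$'', which preserves Borel sets, together with a closed condition on $F$. The closed condition is there to exclude singular functions: if $c$ is the Cantor function on $[0,1]$ (continuous, nondecreasing, constant on the closure of each interval removed in the construction of the ternary Cantor set $C$, with $c(0)=0$, $c(\frac13)=\frac12$, $c(1)=1$), then $c'=0$ almost everywhere, but $c$ is not a primitive of $0$.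

In general $\mathbf f$ is not uniformly bounded, but it is bounded at each point. For $M\in\mathbb N$ let
\[
E_M(\mathbf f)=\{x\in[a,b]:\ |f_m(x)|\le M\text{ for all }m\}.
\]
These sets are closed and increase with $M$. If $\mathbf f\in CN$, they cover $[a,b]$, and $|f|\le M$ on $E_M(\mathbf f)$. The first attempt is to require that $F$ be $M$-Lipschitz on every interval contained in $E_M(\mathbf f)$. This is not enough.

\begin{example}\label{ex:cantor}
On $[0,1]$ let $G=0$ on the Cantor set $C$, and on each removed interval $(u,v)$, of length $\ell=v-u\le\frac13$, let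
\[
G(x)=(x-u)^2(v-x)^2\sin\bigl(\ell^{-5}(x-u)\bigr).
\]
Since $|G(y)|\le\operatorname{dist}(y,C)^2$, we have $|G(y)-G(x)|\le(y-x)^2$ for $x\in C$, so $G'=0$ on $C$. On $(u,v)$,
\[
G'(x)=2(x-u)(v-x)(u+v-2x)\sin\bigl(\ell^{-5}(x-u)\bigr)+(x-u)^2(v-x)^2\ell^{-5}\cos\bigl(\ell^{-5}(x-u)\bigr),
\]
which tends to $0$ at $u$ and at $v$. Let $f_n=G'$ on the finitely many removed intervals of length at least $3^{-n}$ and $f_n=0$ elsewhere. Then $f_n$ is continuous and $f_n\to G'$ everywhere, so $\mathbf f\in\overline\Delta$. On the middle third of $(u,v)$ we have $(x-u)(v-x)\ge\frac29\ell^2$, and $\ell^{-5}(x-u)$ runs through an interval of length $\ell^{-4}/3\ge27$; at a point where it is a multiple of $\pi$ we get $|G'(x)|\ge 4/(81\ell)$. Every neighborhood of a point of $C$ contains arbitrarily short removed intervals, so an interval $I\subseteq E_M(\mathbf f)$ with more than one point has no point of $C$ in its interior, and therefore lies in some $[u,v]$.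

Let $F=G+c$. Then $F'=f$ off the null set $C$. On an interval $I\subseteq E_M(\mathbf f)$ the function $F-G$ is constant and $|G'|\le M$, so $F$ is $M$-Lipschitz on $I$. Thus $F$ passes every test on intervals, although it is not a primitive of $f$.
\end{example}

The defect of $F$ lives on $C$, and $C\subseteq E_1(\mathbf f)$. So we should test $F$ on compact subsets $K$ of $E_M(\mathbf f)$, not only on intervals. A primitive, however, need not be $M$-Lipschitz on such a $K$: for $f_n(x)=12x(1-x)$, $F(x)=6x^2-4x^3$ and $K=\{0,1\}\subseteq E_1(\mathbf f)$ we have $F(1)-F(0)=2$. A bound for $f$ on $K$ says nothing about the increments of $F$ across the holes of $K$, and these increments have to be controlled by a hypothesis.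

Let $\mathcal K$ be the set of nonempty compact subsets of $[a,b]$. A \emph{gap} of $K\in\mathcal K$ is a component $(u,v)$ of $[\min K,\max K]\setminus K$; its endpoints lie in $K$. We call $K$ \emph{$M$-good for $F$} if $|F(v)-F(u)|\le M(v-u)$ for every gap $(u,v)$ of $K$. The test for Theorem~\ref{thm:borel} is $B=B_1\cap B_2$, where $B_1$ and $B_2$ are the sets of $(\mathbf f,F)\in X$ satisfying, respectively:
\begin{itemize}
\item[(B1)] for almost every $x$, both $F'(x)$ and $\lim_n f_n(x)$ exist and they are equal;
\item[(B2)] for all $M\in\mathbb N$ and $K\in\mathcal K$: if $K\subseteq E_M(\mathbf f)$ and $K$ is $M$-good for $F$, then $|F(x')-F(x)|\le M|x'-x|$ for all $x,x'\in K$.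
\end{itemize}
In Example~\ref{ex:cantor}, $F(v)-F(u)=0$ for every gap of $C$, so $C$ is $1$-good, while $F(\frac13)-F(0)=\frac12>\frac13$. So (B2) rejects $F$, with $K=C$. In the general proof the role of $C$ is played by a portion of the set of points near which $F-G$ is not constant.

\section{Compact sets and their gaps}\label{sec:gaps}

Condition (B2) quantifies over the uncountable set $\mathcal K$. This is harmless because $\mathcal K$ is a compact metric space under the Hausdorff metric
\[
d_H(K,L)=\max\Bigl\{\sup_{x\in K}\operatorname{dist}(x,L),\ \sup_{y\in L}\operatorname{dist}(y,K)\Bigr\}.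
\]
Let $K_i\to K$ in $\mathcal K$. Directly from the definition: (H1) every $x\in K$ is the limit of points $x_i\in K_i$; (H2) every limit point of a sequence $x_i\in K_i$ lies in $K$; (H3) $\min K_i\to\min K$ and $\max K_i\to\max K$. We also use (U): if $F^i\to F$ uniformly and $x_i\to x$, then $F^i(x_i)\to F(x)$.

\begin{lemma}\label{lem:proj}
If $S\subseteq X\times\mathcal K$ is closed, then its projection to $X$ is closed. Consequently, if $S_1,S_2,\dots\subseteq X\times\mathcal K$ are closed, then $\{z\in X:\ (z,K)\notin\bigcup_jS_j\text{ for all }K\in\mathcal K\}$ is $G_\delta$.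
\end{lemma}

\begin{proof}
Let $(z_i,K_i)\in S$ and $z_i\to z$. A subsequence of $(K_i)$ converges to some $K$, and $(z,K)\in S$. The set in the second statement is the complement of the union of the projections of the $S_j$.
\end{proof}

So a condition ``for all $K$'' is $G_\delta$ as soon as each way of violating it passes to limits. For a bound such as ``$f_m\le\lambda$ on $K$'' this follows from (H1) and (U): if $(\mathbf f^i,K_i)\to(\mathbf f,K)$, $f^i_m\le\lambda$ on $K_i$, and $x\in K$ is the limit of $x_i\in K_i$, then $f_m(x)=\lim_i f^i_m(x_i)\le\lambda$. For conditions on gaps we need the next lemma. Gaps of $K_i$ can disappear in the limit (finite sets can converge to an interval), but each gap of the limit comes from gaps of the $K_i$, and this is the direction needed.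

\begin{lemma}\label{lem:gaps}
Let $K_i\to K$ in $\mathcal K$ and let $(u^1,v^1),\dots,(u^r,v^r)$ be distinct gaps of $K$. For all large $i$ there are distinct gaps $(u^1_i,v^1_i),\dots,(u^r_i,v^r_i)$ of $K_i$ with $u^k_i\to u^k$ and $v^k_i\to v^k$ for each $k$.
\end{lemma}

\begin{proof}
Let $(u,v)$ be one of the gaps and fix $y\in(u,v)$. Since $\operatorname{dist}(y,K)>0$, we have $y\notin K_i$ for large $i$. By (H1) there are points of $K_i$ converging to $u$ and points converging to $v$, so for large $i$ the numbers $u_i=\max (K_i\cap[a,y])$ and $v_i=\min(K_i\cap[y,b])$ exist, $(u_i,v_i)$ is the gap of $K_i$ containing $y$, $\liminf u_i\ge u$ and $\limsup v_i\le v$. By (H2), limit points of $(u_i)$ lie in $K\cap[a,y]$ and are at most $u$, and limit points of $(v_i)$ lie in $K\cap[y,b]$ and are at least $v$. Hence $u_i\to u$ and $v_i\to v$. If $(u',v')$ is another of the gaps, say $v\le u'$, with chosen point $y'$, then $y<v<y'$, so for large $i$ the set $K_i$ has a point in $(y,y')$, and the gaps of $K_i$ containing $y$ and $y'$ are different.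
\end{proof}

Let $K\in\mathcal K$, $p=\min K$, $q=\max K$. If $x<x'$ are in $K$, the gaps of $K\cap[x,x']$ are exactly the gaps of $K$ contained in $[x,x']$. For $F\in C[a,b]$ let $\tilde F_K$ be the function on $[p,q]$ that equals $F$ on $K$ and is linear on the closure of each gap. To study it to the right of a point $t\in[p,q)$, we use the following alternative.
\begin{itemize}
\item[(T)] Either some interval $(t,t+\varepsilon)$ lies in a gap, or $t\in K$ is a limit of points of $K$ from the right. In the second case, if $y>t$ lies in a gap $(u,v)$, then $t<u$, and $v\to t$ as $y\downarrow t$, because $v\le k$ whenever $y<k\in K$.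
\end{itemize}
In the first case $\tilde F_K$ is linear on $[t,t+\varepsilon)$; in the second, $\tilde F_K(y)$ lies between $F(u)$ and $F(v)$, which tend to $F(t)$. So $\tilde F_K$ is continuous from the right, and from the left by reflection.

\begin{lemma}\label{lem:interp}
Let $K\in\mathcal K$, $p=\min K$, $q=\max K$, $F\in C[a,b]$, and let $w\ge0$ be integrable on $[p,q]$. Suppose that $|F(x')-F(x)|\le\int_x^{x'}w$ for all $x<x'$ in $K$, and that $|F(v)-F(u)|/(v-u)\le w$ on each gap $(u,v)$. Then $\tilde F_K$ is absolutely continuous on $[p,q]$.
\end{lemma}

\begin{proof}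
By (L2) it suffices to show $|\tilde F_K(y')-\tilde F_K(y)|\le\int_y^{y'}w$ for $y<y'$ in $[p,q]$. This holds if $y,y'$ lie in the closure of one gap, by the bound on the slope, and if $y,y'\in K$. If $[y,y']$ misses $K$, we are in the first case. Otherwise let $x=\min(K\cap[y,y'])$ and $x'=\max(K\cap[y,y'])$. Each of $[y,x]$ and $[x',y']$ is a point or lies in the closure of a gap, and we add the bounds for $[y,x]$, $[x,x']$ and $[x',y']$.
\end{proof}

The last lemma is the category argument. It produces the compact set on which a false candidate is caught.

\begin{lemma}\label{lem:local}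
Let $H\in C[a,b]$ be nonconstant and let $[a,b]=\bigcup_{k}S_k$ with countably many closed sets $S_k$. Then there are $k$ and $K\in\mathcal K$ such that $K\subseteq S_k$, $H$ is constant on the closure of each gap of $K$, and $H$ is not constant on $[\min K,\max K]$.
\end{lemma}

\begin{proof}
Let $K_0$ be the set of points that have no neighborhood in $[a,b]$ on which $H$ is constant. Its complement is relatively open, so $K_0$ is closed. A locally constant function on an interval is constant; hence $K_0\ne\emptyset$, and $H$ is constant on every open interval disjoint from $K_0$ and, by continuity, on its closure. It follows that $K_0$ has no isolated point: if $(x-\varepsilon,x+\varepsilon)\cap K_0\subseteq\{x\}$, then $H$ is constant on $[x-\varepsilon,x]\cap[a,b]$ and on $[x,x+\varepsilon]\cap[a,b]$, so $x\notin K_0$.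

By (Ba) applied to $K_0=\bigcup_k(K_0\cap S_k)$, there are $k$ and an open interval $J$ with $\emptyset\ne K_0\cap J\subseteq S_k$. As $K_0$ has no isolated point, $K_0\cap J$ contains points $x_1<x_2<x_3$. Let $K=K_0\cap[x_1,x_3]$. Its gaps are disjoint from $K_0$, so $H$ is constant on their closures, and $H$ is not constant on $[x_1,x_3]$, which is a neighborhood of $x_2\in K_0$.
\end{proof}

\section{The Borel test}\label{sec:borel}

Theorem~\ref{thm:borel} follows from Lemmas~\ref{lem:Bborel}, \ref{lem:Bsound} and~\ref{lem:Bcomplete}.

\begin{lemma}\label{lem:Bborel}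
The set $B_1$ is Borel and the set $B_2$ is $G_\delta$.
\end{lemma}

\begin{proof}
For $\varepsilon>0$, $m\in\mathbb N$ and $h\ne0$ let $R_{\varepsilon,m,h}$ be the set of $(\mathbf f,F,x)\in X\times[a,b]$ such that either $x+h\notin[a,b]$, or $x+h\in[a,b]$ and
\begin{equation}\label{eq:R}
\Bigl|f_m(x)-\frac{F(x+h)-F(x)}{h}\Bigr|\le\varepsilon .
\end{equation}
It is the union of an open set and, by (U), a closed set. Hence
\[
R=\bigcap_{\varepsilon}\ \bigcup_{N,\eta}\ \bigcap_{m\ge N}\ \bigcap_{0<|h|<\eta}R_{\varepsilon,m,h},
\]
with $\varepsilon,\eta>0$ and $h$ rational and $N\in\mathbb N$, is Borel. If $\lim_n f_n(x)$ and $F'(x)$ exist and are equal, then $(\mathbf f,F,x)\in R$. Conversely, let $(\mathbf f,F,x)\in R$. Given $\varepsilon$, take the corresponding $N,\eta$. By continuity of $F$, \eqref{eq:R} holds for all real $h$ with $0<|h|<\eta$ and $x+h\in[a,b]$. Fixing one such $h$ gives $|f_m(x)-f_{m'}(x)|\le2\varepsilon$ for $m,m'\ge N$, so $L=\lim_m f_m(x)$ exists; letting $m\to\infty$ in \eqref{eq:R} shows that the difference quotients are within $\varepsilon$ of $L$ for $|h|<\eta$, so $F'(x)=L$. For a Borel set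 $R\subseteq X\times[a,b]$ the map $z\mapsto|\{x:(z,x)\in R\}|$ is Borel \cite[Theorem~17.25]{Kechris}, and $B_1$ is the preimage of $\{b-a\}$.

For $M,j\in\mathbb N$ let $S_{M,j}$ be the set of $(\mathbf f,F,K)$ such that $K\subseteq E_M(\mathbf f)$, $K$ is $M$-good for $F$, and $|F(x')-F(x)|\ge M|x'-x|+\frac1j$ for some $x,x'\in K$. Condition (B2) fails exactly when $(\mathbf f,F,K)\in S_{M,j}$ for some $M,j,K$, so by Lemma~\ref{lem:proj} it suffices to show that $S_{M,j}$ is closed. Let $(\mathbf f^i,F^i,K_i)\in S_{M,j}$ converge to $(\mathbf f,F,K)$. The bounds $\pm f_m\le M$ pass to the limit, as noted after Lemma~\ref{lem:proj}. If $(u,v)$ is a gap of $K$, take gaps $(u_i,v_i)$ of $K_i$ as in Lemma~\ref{lem:gaps}; then $|F^i(v_i)-F^i(u_i)|\le M(v_i-u_i)$ and (U) give $|F(v)-F(u)|\le M(v-u)$. Finally, along a subsequence the witnesses $x_i,x_i'\in K_i$ converge to points $x,x'$, which lie in $K$ by (H2) and are witnesses by (U).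
\end{proof}

The set $\mathcal A$ is $\{z:(z,x)\in R\text{ for all }x\in[a,b]\}$, again a quantifier over a compact space. The argument of Lemma~\ref{lem:proj} does not apply to it, since the complement of $R$ is not presented as a countable union of closed sets.

\begin{lemma}\label{lem:Bsound}
$\mathcal A\subseteq B$.
\end{lemma}

\begin{proof}
Let $F'=f=\lim_nf_n$ everywhere. Then (B1) holds. For (B2) let $K\subseteq E_M(\mathbf f)$ be $M$-good for $F$, and let $x<x'$ be in $K$. Replacing $K$ by $K\cap[x,x']$, which is still $M$-good, we may assume $x=\min K$ and $x'=\max K$. The derivative of $F$ is controlled only on $K$, so we pass to $\phi=\tilde F_K$, which has the same increment over $[x,x']$. It need not be differentiable at the endpoints of gaps, so we use the upper right Dini derivate $D^+\phi(t)=\limsup_{y\downarrow t}(\phi(y)-\phi(t))/(y-t)$.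

We claim that $D^+\phi(t)\le M$ for $t\in[x,x')$. In the first case of (T), $D^+\phi(t)$ is the slope of $\phi$ on a gap, which is at most $M$ by goodness. In the second case $t\in K$, and $Q(y)=(F(y)-F(t))/(y-t)$ tends to $F'(t)=f(t)\le M$ as $y\downarrow t$. For $y\in K$ the quotient of $\phi$ equals $Q(y)$. For $y=\theta u+(1-\theta)v$ in a gap $(u,v)$, with $0<\theta<1$,
\[
\frac{\phi(y)-\phi(t)}{y-t}=\frac{\theta(u-t)\,Q(u)+(1-\theta)(v-t)\,Q(v)}{\theta(u-t)+(1-\theta)(v-t)}\le\max\{Q(u),Q(v)\},
\]
since the weights $\theta(u-t)$ and $(1-\theta)(v-t)$ are positive. As $y\downarrow t$ we have $u,v\to t$ by (T), so the right side tends to $f(t)$. This proves the claim.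

Fix $\varepsilon>0$, let $\psi(t)=\phi(t)-\phi(x)-(M+\varepsilon)(t-x)$, and let $s$ be the supremum of the $t\in[x,x']$ with $\psi\le0$ on $[x,t]$. By continuity $\psi(s)\le0$. If $s<x'$, then $D^+\psi(s)\le-\varepsilon$ gives $\psi(y)<\psi(s)\le0$ for all $y>s$ close to $s$, contrary to the choice of $s$. So $\psi(x')\le0$, and letting $\varepsilon\to0$ we get $F(x')-F(x)\le M(x'-x)$. The hypotheses are unchanged when $(\mathbf f,F)$ is replaced by $(-\mathbf f,-F)$, which gives the opposite inequality.
\end{proof}

\begin{lemma}\label{lem:Bcomplete}
If $\mathbf f\in\overline\Delta$ and $(\mathbf f,F)\in B$, then $F'=f$ everywhere.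
\end{lemma}

\begin{proof}
Let $G'=f$ on $[a,b]$ and $H=F-G$. We show that $H$ is constant. To use (B2) we need a compact set that is good for $F$. On a set $K$ as in Lemma~\ref{lem:local} the increments of $F$ across gaps are those of $G$, so it suffices to control $G$. Let
\[
D_n=\{x\in[a,b]:\ |G(y)-G(x)|\le n|y-x|\text{ for all }y\in[a,b]\}.
\]
These sets are closed, since $G$ is continuous, and they increase with $n$. They cover $[a,b]$: for fixed $x$ the quotient $(G(y)-G(x))/(y-x)$ is bounded for $y$ near $x$ because $G'(x)$ exists, and for $y$ away from $x$ because $G$ is bounded. Hence the closed sets $E_n(\mathbf f)\cap D_n$ cover $[a,b]$.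

Suppose that $H$ is not constant, and take $n$ and $K\subseteq E_n(\mathbf f)\cap D_n$ from Lemma~\ref{lem:local}; let $p=\min K$, $q=\max K$. For a gap $(u,v)$ of $K$ we have $H(u)=H(v)$ and $u\in D_n$, so $|F(v)-F(u)|=|G(v)-G(u)|\le n(v-u)$. Thus $K$ is $n$-good for $F$, and (B2) shows that $F$ is $n$-Lipschitz on $K$. So is $G$, since $K\subseteq D_n$. Therefore $H$ is $2n$-Lipschitz on $K$. As $H$ is constant on the closures of the gaps, $H=\tilde H_K$ on $[p,q]$, and Lemma~\ref{lem:interp} with $w=2n$ shows that $H$ is absolutely continuous on $[p,q]$. By (B1), $H'=F'-G'=0$ almost everywhere. By (L2), $H$ is constant on $[p,q]$, a contradiction.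
\end{proof}

The promise enters only in this last lemma, and in two places: convergence at every point makes the sets $E_n(\mathbf f)$ cover $[a,b]$, and the primitive $G$ provides both the function $H$ and the cover by the sets $D_n$. Lemma~\ref{lem:local} needs covers of all of $[a,b]$, not of almost all of it, because the set $K_0$ in its proof can be null, as it is in Example~\ref{ex:cantor}.

\section{The $G_\delta$ test}\label{sec:gdelta}

\subsection{ACG functions}

The intersection of two measurable sets with density point $x$ has density point $x$, and a set $S$ with density point $x$ satisfies $|S\cap[x,x+h]|/h\to1$ as $h\downarrow0$, so it meets every interval $(x,x+h)$. It follows that the approximate derivative is unique, is additive, and equals the ordinary derivative at an interior point where the latter exists; and also that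
\begin{itemize}
\item[(Ap)] if $G_1=G_2$ on a measurable set $K$, $x\in K$ is a density point of $K$, and $(G_1)'_{ap}(x)=L$, then $(G_2)'_{ap}(x)=L$.
\end{itemize}
If $G_1$ is AC on the sets $S_k$ and $G_2$ on the sets $S'_l$, then $G_1\pm G_2$ is AC on the sets $S_k\cap S'_l$; so sums and differences of ACG functions are ACG. If a continuous $G$ is AC on $S$, it is AC on $\overline S$: given a finite family of nonoverlapping intervals with endpoints in $\overline S$ and total length less than $\eta$, move each endpoint to a nearby point of $S$, the same point for a shared endpoint. Small moves preserve the order of the endpoints and the bound on the length, so in the limit the sum is at most $\varepsilon$. Hence the sets in the definition of ACG may be taken closed.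

The next lemma replaces (L2) and the Dini argument of Lemma~\ref{lem:Bsound}.

\begin{lemma}\label{lem:mono}
If $\Phi$ is continuous and ACG on $[p,q]$ and $\Phi'_{ap}\le0$ almost everywhere, then $\Phi$ is nonincreasing. Consequently, two indefinite integrals of the same function differ by a constant.
\end{lemma}

\begin{proof}
Replacing $\Phi(x)$ by $\Phi(x)-\varepsilon x$ and letting $\varepsilon\to0$ at the end, we may assume that $\Phi'_{ap}$ exists and is negative off a null set $Z$.

The set $\Phi(Z)$ is null. Indeed, let $\Phi$ be AC on $S$, let $\varepsilon'>0$, and take the corresponding $\eta$. Cover $Z\cap S$ by an open set of measure less than $\eta$, with components $J_k$. For any finitely many $k$ and any points $x_k<y_k$ in $S\cap J_k$ the intervals $[x_k,y_k]$ are disjoint with total length less than $\eta$, so $\sum|\Phi(y_k)-\Phi(x_k)|<\varepsilon'$. Taking suprema, $\sum_k\operatorname{diam}\Phi(S\cap J_k)\le\varepsilon'$, so $\Phi(Z\cap S)$ has outer measure at most $\varepsilon'$. Thus $\Phi(Z\cap S)$ is null, and countably many sets $S$ cover $[p,q]$.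

Suppose that $c<d$ and $\Phi(c)<\Phi(d)$. Pick $y\in(\Phi(c),\Phi(d))\setminus\Phi(Z)$ and let $x=\max\{t\in[c,d]:\Phi(t)\le y\}$. Then $x<d$, $\Phi>y$ on $(x,d]$, and by continuity $\Phi(x)=y$; thus $x\notin Z$. All difference quotients at $x$ with $t\in(x,d]$ are positive, and the set along which $\Phi'_{ap}(x)$ is computed accumulates at $x$ from the right. So $\Phi'_{ap}(x)\ge0$, a contradiction. For the last statement, apply the result to the difference of two indefinite integrals and to its negative.
\end{proof}

\begin{lemma}\label{lem:derivDK}
Every derivative $f$ is Denjoy--Khintchine integrable, and its indefinite integrals are exactly its primitives.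
\end{lemma}

\begin{proof}
Let $G'=f$ everywhere. Then $G$ is Lipschitz, hence AC, on each of the sets $D_n$ in the proof of Lemma~\ref{lem:Bcomplete}, which cover $[a,b]$. So $G$ is an indefinite integral of $f$. By Lemma~\ref{lem:mono} the indefinite integrals are the functions $G+\text{const}$, and these are the primitives.
\end{proof}

\subsection{The gap inequality}

Two features of $B$ have to change. Condition (B1) was shown to be Borel, not $G_\delta$. And when $G$ is only AC on a closed set, its slopes across gaps are not bounded by a constant; only the increments are summable. One inequality repairs both. Suppose for a moment that $F$ is absolutely continuous with $F'=f$ almost everywhere, and that $f\le\lambda$ on $K$. With $p=\min K$ and $q=\max K$,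
\[
F(q)-F(p)-\lambda(q-p)=\int_K(f-\lambda)+\sum_{(u,v)}\bigl(F(v)-F(u)-\lambda(v-u)\bigr),
\]
the sum running over the gaps of $K$, and the integral is at most $0$: the function $F(x)-\lambda x$ can increase only across gaps. For $\lambda\in\mathbb Q$, $F\in C[a,b]$, $K\in\mathcal K$ put
\[
\sigma_\lambda(F,K)=\sum_{(u,v)\text{ gap of }K}\bigl(F(v)-F(u)-\lambda(v-u)\bigr)^+\in[0,\infty].
\]
We say that $(\mathbf f,F)\in X$ satisfies the \emph{gap inequality} if for all $\lambda\in\mathbb Q$, $N\in\mathbb N$ and $K\in\mathcal K$, with $p=\min K$ and $q=\max K$,
\begin{equation}\label{eq:gap}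
f_m\le\lambda\text{ on }K\text{ for all }m\ge N\quad\Longrightarrow\quad F(q)-F(p)-\lambda(q-p)\le\sigma_\lambda(F,K).
\end{equation}
Let $B^*$ be the set of $(\mathbf f,F)$ such that both $(\mathbf f,F)$ and $(-\mathbf f,-F)$ satisfy the gap inequality.

Condition (B2) is the case in which the right side vanishes: if $K\subseteq E_M(\mathbf f)$ is $M$-good and $x<x'$ are in $K$, then $\sigma_M(\pm F,K\cap[x,x'])=0$, and \eqref{eq:gap} gives $\pm(F(x')-F(x))\le M(x'-x)$. What is new is that the bound is one-sided, $\lambda$ is arbitrary, and only a tail of the sequence is involved, so that \eqref{eq:gap} sees the values of $f$ and not only their size. For example, the pair $f_n=0$, $F(x)=x$ satisfies (B2), but violates \eqref{eq:gap} with $\lambda=0$ and $K=[a,b]$.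

\begin{lemma}\label{lem:Gdelta}
The set $B^*$ is $G_\delta$.
\end{lemma}

\begin{proof}
The map $(\mathbf f,F)\mapsto(-\mathbf f,-F)$ is a homeomorphism of $X$, so it suffices to treat the gap inequality. It fails exactly when, for some $\lambda\in\mathbb Q$, $N,j\in\mathbb N$ and $K\in\mathcal K$, the triple $(\mathbf f,F,K)$ lies in the set $S_{\lambda,N,j}$ defined by: $f_m\le\lambda$ on $K$ for all $m\ge N$, and
\begin{equation}\label{eq:fail}
\sigma_\lambda(F,K)\le F(\max K)-F(\min K)-\lambda(\max K-\min K)-\tfrac1j .
\end{equation}
By Lemma~\ref{lem:proj} it suffices to show that $S_{\lambda,N,j}$ is closed. Let $(\mathbf f^i,F^i,K_i)\in S_{\lambda,N,j}$ converge to $(\mathbf f,F,K)$. The bounds on $f_m$ pass to the limit. The right sides $\rho_i$ of \eqref{eq:fail} for $(F^i,K_i)$ converge to the right side $\rho$ for $(F,K)$, by (H3) and (U). Take finitely many distinct gaps $(u^k,v^k)$ of $K$ and the distinct gaps $(u^k_i,v^k_i)$ of $K_i$ given by Lemma~\ref{lem:gaps}. Then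
\[
\sum_k\bigl(F^i(v^k_i)-F^i(u^k_i)-\lambda(v^k_i-u^k_i)\bigr)^+\le\sigma_\lambda(F^i,K_i)\le\rho_i ,
\]
and in the limit the corresponding partial sum of $\sigma_\lambda(F,K)$ is at most $\rho$. Hence $\sigma_\lambda(F,K)\le\rho$.
\end{proof}

\begin{lemma}\label{lem:Gsound}
If $\mathbf f\in CN$ and $F$ is an indefinite integral of $f$, then $(\mathbf f,F)\in B^*$.
\end{lemma}

\begin{proof}
Since $-F$ is an indefinite integral of $-f$, it suffices to prove \eqref{eq:gap}. Let $f_m\le\lambda$ on $K$ for $m\ge N$, so that $f\le\lambda$ on $K$. We may assume $p<q$ and $\sigma_\lambda(F,K)<\infty$. The computation that motivated \eqref{eq:gap} is not available, because $f$ and the increments across gaps need not be absolutely summable; we build the inequality into a function and apply Lemma~\ref{lem:mono}. Let $s=0$ on $K$, and on a gap $(u,v)$ let $s$ be the constant $(\mu-\lambda)^+$, where $\mu=(F(v)-F(u))/(v-u)$. Then $\int_p^qs=\sigma_\lambda(F,K)$. Put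
\[
\Phi(x)=\tilde F_K(x)-\lambda(x-p)-\int_p^xs,\qquad x\in[p,q].
\]
If $F$ is AC on the sets $S_k$, then $\tilde F_K$ is AC on each $K\cap S_k$, where it equals $F$, and on the closure of each of the countably many gaps. So $\tilde F_K$ is ACG, and $\Phi$ is ACG because the other terms are absolutely continuous. On a gap, $\Phi'=(\mu-\lambda)-(\mu-\lambda)^+\le0$. Almost every $x\in K$ is a density point of $K$ with $F'_{ap}(x)=f(x)$ and $\frac{d}{dx}\int_p^xs=s(x)=0$, by (L1); at such a point (Ap) gives $\Phi'_{ap}(x)=f(x)-\lambda\le0$. By Lemma~\ref{lem:mono}, $\Phi(q)\le\Phi(p)$, which is the conclusion of \eqref{eq:gap}.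
\end{proof}

The next lemma extracts from the gap inequality the two properties that (B2) and (B1) provided in the proof of Lemma~\ref{lem:Bcomplete}.

\begin{lemma}\label{lem:extract}
Let $\mathbf f\in CN$, $(\mathbf f,F)\in B^*$, $n\in\mathbb N$, and let $K\in\mathcal K$ satisfy $K\subseteq E_n(\mathbf f)$, $p=\min K<q=\max K$, and $\sum|F(v)-F(u)|<\infty$, the sum running over the gaps of $K$. Then $\tilde F_K$ is absolutely continuous on $[p,q]$, and $\tilde F_K'=f$ almost everywhere on $K$.
\end{lemma}

\begin{proof}
\emph{Absolute continuity.} Let $w=n$ on $K$ and $w=n+|F(v)-F(u)|/(v-u)$ on a gap $(u,v)$. Then $w$ is integrable by hypothesis. Let $x<x'$ be in $K$ and $K'=K\cap[x,x']$. Since $\pm f_m\le n$ on $K'$ for all $m$, the gap inequality for $\pm(\mathbf f,F)$ with $\lambda=n$, $N=1$ gives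
\[
\pm\bigl(F(x')-F(x)\bigr)\le n(x'-x)+\sigma_n(\pm F,K')\le n(x'-x)+\sum_{(u,v)\text{ gap of }K'}|F(v)-F(u)|=\int_x^{x'}w .
\]
Lemma~\ref{lem:interp} applies.

\emph{The derivative.} By (L2), $\phi=\tilde F_K'$ exists almost everywhere and is integrable. It suffices to show $\phi\le f$ almost everywhere on $K$; the same statement for $(-\mathbf f,-F)$ gives $\phi\ge f$. Suppose that it fails. If $\phi(x)>f(x)$, there are rationals $\lambda$ and $\delta>0$ with $f(x)<\lambda<\lambda+\delta\le\phi(x)$, and then $N$ with $f_m(x)\le\lambda$ for $m\ge N$. So for some $\lambda,\delta,N$ the measurable set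
\[
\{x\in K:\ \phi(x)\ge\lambda+\delta,\ f_m(x)\le\lambda\text{ for all }m\ge N\}
\]
has positive measure, and it contains a compact set $P$ with $|P|>0$. We test the gap inequality on small portions of $P$. Let $x<x'$ be in $P$, $P'=P\cap[x,x']$ and $U=[x,x']\setminus P$, the union of the gaps of $P'$. As $F=\tilde F_K$ on $P$, we have $F(y')-F(y)=\int_y^{y'}\phi$ for $y<y'$ in $P$. Therefore \eqref{eq:gap} for $P'$ reads
\[
\int_x^{x'}(\phi-\lambda)\le\sigma_\lambda(F,P')=\sum_{(u,v)\text{ gap of }P'}\Bigl(\int_u^v(\phi-\lambda)\Bigr)^+\le\int_U(\phi-\lambda)^+ .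
\]
Subtracting $\int_U(\phi-\lambda)$ from both sides and using $\phi-\lambda\ge\delta$ on $P$,
\begin{equation}\label{eq:dens}
\delta\,|P\cap[x,x']|\le\int_{P'}(\phi-\lambda)\le\int_U(\phi-\lambda)^-=\int_x^{x'}g,
\end{equation}
where $g=(\phi-\lambda)^-$ on $[p,q]\setminus P$ and $g=0$ on $P$; this $g$ is integrable. By (L1), almost every $x\in P$ is a density point of $P$ at which $t\mapsto\int_p^tg$ has derivative $g(x)=0$. Fix such an $x$; it is a limit of points $x'\in P$ from the right. Dividing \eqref{eq:dens} by $x'-x$ and letting $x'\downarrow x$ in $P$ gives $\delta\le0$, a contradiction.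
\end{proof}

\begin{lemma}\label{lem:Gcomplete}
Let $\mathbf f\in CN$, let $G$ be an indefinite integral of $f$, and let $(\mathbf f,F)\in B^*$. Then $F-G$ is constant, so $F$ is an indefinite integral of $f$.
\end{lemma}

\begin{proof}
Suppose that $H=F-G$ is not constant. Let $[a,b]=\bigcup_kS_k$ with $S_k$ closed and $G$ AC on $S_k$. The closed sets $E_n(\mathbf f)\cap S_k$ cover $[a,b]$; take $n,k$ and $K\subseteq E_n(\mathbf f)\cap S_k$ from Lemma~\ref{lem:local}, with $p=\min K<q=\max K$.

The increments of $G$ across the gaps of $K$ are summable. Indeed, $G$ is AC on $K$; take the $\eta$ belonging to $\varepsilon=1$ and divide $[p,q]$ into finitely many intervals of length less than $\eta$. Finitely many gaps contain a division point. Every other gap lies in one of the intervals, and any finite family of gaps in one interval has endpoints in $K$ and total length less than $\eta$, so the gaps in one interval contribute at most $1$. Since $F(v)-F(u)=G(v)-G(u)$ for each gap, the increments of $F$ are summable as well.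

By Lemma~\ref{lem:Gsound}, $(\mathbf f,G)\in B^*$, so Lemma~\ref{lem:extract} applies to both $F$ and $G$: the functions $\tilde F_K$ and $\tilde G_K$ are absolutely continuous, and $\tilde F_K'=f=\tilde G_K'$ almost everywhere on $K$. As $H$ is constant on the closures of the gaps, $H=\tilde H_K=\tilde F_K-\tilde G_K$ on $[p,q]$. So $H$ is absolutely continuous on $[p,q]$, with $H'=0$ on the gaps and almost everywhere on $K$. By (L2), $H$ is constant on $[p,q]$, a contradiction.
\end{proof}

Lemmas~\ref{lem:Gdelta}, \ref{lem:Gsound} and~\ref{lem:Gcomplete} prove the first assertion of Theorem~\ref{thm:gdelta}, and Lemma~\ref{lem:derivDK} gives the second.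

\section{No $F_\sigma$ test}\label{sec:fsigma}

The last assertion of Theorem~\ref{thm:gdelta} holds because a test has to decide whether a nonincreasing sequence of positive constants tends to $0$. Let $2^\omega$ be the compact metrizable space of sequences $z=(z_0,z_1,\dots)$ of zeros and ones. For $z\in2^\omega$ let $f^z_n$ be the constant function with value $2^{-\#\{i<n:\,z_i=1\}}$. Each $f^z_n$ depends on finitely many coordinates of $z$, so $\Theta(z)=(\mathbf f^z,0)$ is a continuous map from $2^\omega$ to $X$. The limit of $\mathbf f^z$ is a constant $\gamma$, the derivative of $\gamma x$, so $\mathbf f^z\in\overline\Delta$; and $0$ is a primitive of the limit if and only if $\gamma=0$, that is, if and only if $z$ belongs to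
\[
S=\bigcap_k\{z:\ z_i=1\text{ for some }i\ge k\}.
\]
If $B$ has the property in the question, then $\Theta^{-1}(B)=S$. If $B$ were $F_\sigma$, so would be $S$, and $2^\omega\setminus S$ would be $G_\delta$. But $2^\omega\setminus S$, the set of sequences that are eventually $0$, is dense, and $S$ is an intersection of countably many dense open sets. A dense $G_\delta$ set is also such an intersection, so by (Ba) the set $S\cap(2^\omega\setminus S)$ would be dense, which is absurd. This completes the proof of Theorem~\ref{thm:gdelta}.

\section{Everywhere convergence is not enough}\label{sec:trees}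

Let $\omega^{<\omega}$ be the countable set of finite sequences of elements of $\omega$, with empty sequence $\emptyset$. We write $s^\frown i$ for $s$ followed by $i$, $s\subseteq t$ if $t$ extends $s$, and $\alpha|n$ for the first $n$ terms of $\alpha\in\omega^\omega$. A \emph{tree} is a set $T\subseteq\omega^{<\omega}$ closed under initial segments; $\alpha$ is a \emph{branch} of $T$ if $\alpha|n\in T$ for all $n$; and $T$ is \emph{well-founded} if it has no branch. The trees form a closed subset $\mathrm{Tr}$ of the compact metrizable space $2^{\omega^{<\omega}}$, and the set of well-founded trees is not Borel \cite[\S32.B]{Kechris}.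

To prove Proposition~\ref{prop:CN} we construct a continuous map $T\mapsto(\mathbf f_T,F_T)$ from $\mathrm{Tr}$ to $CN\times C[a,b]$ such that $(\mathbf f_T,F_T)\in\mathcal A$ if and only if $T$ is well-founded. If $B$ were as in the proposition, its preimage would be Borel and equal to the set of well-founded trees. We may take $[a,b]=[0,1]$: replacing $f_n(x)$ by $f_n(\frac{x-a}{b-a})$ and $F(x)$ by $(b-a)F(\frac{x-a}{b-a})$ is a homeomorphism that preserves $CN$ and $\mathcal A$.

Each node $s$ receives an interval $I_s$ and a bump inside it whose height equals the length of $I_s$. Along a branch the intervals shrink to a point, at which the bumps produce difference quotients of size at least $1$. The infinitely many children of a node must also accumulate somewhere, and there differentiability has to survive; for this reason the children are quadratically small compared with their distance to the point of accumulation.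

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\draw (0,0)--(12,0);
\foreach \t in {0,8,12} \draw (\t,-0.1)--(\t,0.1);
\draw[line width=3pt] (6,0)--(6.75,0);
\draw[line width=3pt] (3,0)--(3.22,0);
\draw[line width=3pt] (1.5,0)--(1.6,0);
\draw[line width=3pt] (0.75,0)--(0.8,0);
\draw[thick,domain=8:12,samples=60,smooth] plot (\x,{1.8*sin((\x-8)*45)*sin((\x-8)*45)});
\node[below] at (0,-0.1) {$c_s$};
\node[below] at (8,-0.1) {$c_s+\frac23\ell_s$};
\node[below] at (12,-0.1) {$c_s+\ell_s$};
\node[above] at (6.4,0.1) {$I_{s^\frown 0}$};
\node[above] at (3.1,0.1) {$I_{s^\frown 1}$};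
\node[above] at (1.55,0.1) {$I_{s^\frown 2}$};
\node at (11.5,1.5) {$\varphi_s$};
\end{tikzpicture}
\caption{The interval $I_s=[c_s,c_s+\ell_s]$ of a node $s$. The bump $\varphi_s$, of height $\ell_s$, sits on the right third. The intervals $I_{s^\frown i}$ of the children (thick) lie in the left two thirds and accumulate only at $c_s$; the length of $I_{s^\frown i}$ is at most the square of its distance to $c_s$. Not to scale.}
\label{fig:Is}
\end{figure}

Define $I_s=[c_s,c_s+\ell_s]$ by $I_\emptyset=[0,1]$ and
\[
c_{s^\frown i}=c_s+2^{-i-1}\ell_s,\qquad \ell_{s^\frown i}=4^{-i-2}\ell_s^2 .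
\]
By induction $\ell_s\le1$, so $\ell_{s^\frown i}\le4^{-i-2}\ell_s$. The right endpoint of $I_{s^\frown0}$ is at most $c_s+\frac9{16}\ell_s$, and that of $I_{s^\frown(i+1)}$ is at most $c_s+(2^{-i-2}+4^{-i-3})\ell_s<c_{s^\frown i}$. So the intervals $I_{s^\frown i}$ are pairwise disjoint, lie in $(c_s,c_s+\frac23\ell_s)$, and accumulate only at $c_s$ (Figure~\ref{fig:Is}). Also $\sum_i\ell_{s^\frown i}\le\ell_s/12$, hence $\sum_s\ell_s\le\sum_k12^{-k}<\infty$. Let $W_s=[c_s+\frac23\ell_s,c_s+\ell_s]$ and
\[
\varphi_s(x)=\ell_s\sin^2\bigl(3\pi(x-c_s-\tfrac23\ell_s)/\ell_s\bigr)\ \text{ on }W_s,\qquad\varphi_s=0\ \text{ elsewhere.}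
\]
Then $\varphi_s$ and $\varphi_s'$ vanish at the ends of $W_s$, so $\varphi_s$ is $C^1$; moreover $0\le\varphi_s\le\ell_s$, $|\varphi_s'|\le3\pi$, and $\varphi_s(y_s)=\ell_s$ at the midpoint $y_s$ of $W_s$.

If $s$ and $t$ are incomparable, then $I_s\cap I_t=\emptyset$; if $t$ properly extends $s$, then $I_t$ lies in some $I_{s^\frown i}$ and misses $W_s$. Since $W_t\subseteq I_t$, the sets $W_t$ are pairwise disjoint, and $W_t$ meets $I_s$ only if $t\supseteq s$. We need the last fact for a neighborhood of $I_s$.
\begin{itemize}
\item[(N)] For each $s$ there is an open set $U_s\supseteq I_s$ such that $W_t\cap U_s=\emptyset$ unless $t\supseteq s$.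
\end{itemize}
For $s=\emptyset$ take $U_s=\mathbb R$. For $s=r^\frown i$ let $U_s$ be $(c_r,c_r+\frac23\ell_r)$ minus the union of the $I_{r^\frown j}$, $j\ne i$, which is relatively closed in that interval. If $W_t$ meets $U_s\subseteq I_r$, then $t\supseteq r$; also $t\ne r$ because $U_s$ misses $W_r$, and $t\not\supseteq r^\frown j$ for $j\ne i$.

Fix an enumeration $s_1,s_2,\dots$ of $\omega^{<\omega}$. For $T\in\mathrm{Tr}$ let
\[
F_T=\sum_{s\in T}\varphi_s,\qquad f_{T,n}=\sum_{k\le n,\ s_k\in T}\varphi'_{s_k}.
\]
The first series converges uniformly. If $T$ and $T'$ agree on $s_1,\dots,s_n$, then $f_{T,m}=f_{T',m}$ for $m\le n$ and $\|F_T-F_{T'}\|_\infty\le\sum_{k>n}\ell_{s_k}$; so $T\mapsto(\mathbf f_T,F_T)$ is continuous. Each $x$ lies in at most one $W_s$, so $f_{T,n}(x)$ is eventually constant. Thus $\mathbf f_T\in CN$, and the limit $f_T$ equals $\varphi_s'$ on $W_s$ for $s\in T$ and $0$ elsewhere.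

Let $x\in[0,1]$. The nodes $s$ with $x\in I_s$ are pairwise comparable and closed under initial segments, and $\emptyset$ is one of them. So either there is a longest such $s$, or they are the initial segments of a single $\alpha\in\omega^\omega$.

\emph{Case 1: $s$ is longest and $x\ne c_s$.} The set $\{c_s\}\cup\bigcup_iI_{s^\frown i}$ is closed, does not contain $x$, and contains $W_t$ for every proper extension $t$ of $s$. With (N), some neighborhood of $x$ meets no $W_t$ with $t\ne s$. On it $F_T=\varphi_s$ and $f_T=\varphi_s'$ if $s\in T$, and $F_T=f_T=0$ if $s\notin T$. So $F_T'(x)=f_T(x)$.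

\emph{Case 2: $s$ is longest and $x=c_s$.} Let $y\in U_s\cap[0,1]$ with $y<c_s+\frac23\ell_s$. By (N), $y$ can lie in $W_t$ only if $t$ properly extends $s$, and then $y\in I_{s^\frown i}$ for some $i$ with $t\supseteq s^\frown i$. In particular $F_T(x)=f_T(x)=0$. Moreover $F_T(y)=0$ unless $y$ lies in some $I_{s^\frown i}$, in which case
\[
0\le F_T(y)\le\ell_{s^\frown i}\le(2^{-i-1}\ell_s)^2\le(y-x)^2 .
\]
So $F_T'(x)=0=f_T(x)$.

\emph{Case 3: $x\in I_{\alpha|n}$ for all $n$.} Since $I_{\alpha|(n+1)}$ lies in the interior of $I_{\alpha|n}$ and misses $W_{\alpha|n}$, the point $x$ is interior to every $I_{\alpha|n}$ and lies in no $W_t$; thus $F_T(x)=f_T(x)=0$. If $\alpha$ is not a branch of $T$, some $\alpha|n$ is not in $T$, and neither is any extension of it; then $F_T=0$ on $I_{\alpha|n}$ and $F_T'(x)=0=f_T(x)$. If $\alpha$ is a branch of $T$, the points $y_n=y_{\alpha|n}\in I_{\alpha|n}$ satisfy $F_T(y_n)=\ell_{\alpha|n}\ge|y_n-x|>0$ and $y_n\to x$, so the difference quotients at $y_n$ have absolute value at least $1$, and $F_T'(x)=0$ fails.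

If $T$ is well-founded, then $F_T'=f_T$ at every point by the three cases. If $\alpha$ is a branch of $T$, the nested compact intervals $I_{\alpha|n}$ have a common point $x$, and there $F_T'(x)=f_T(x)$ fails. This proves Proposition~\ref{prop:CN}.

\begin{remark}
It is instructive to run the test $B^*$ on these pairs. Since $|f_{T,n}|\le3\pi$ and $\int_0^xf_{T,n}=\sum_{k\le n,\,s_k\in T}\varphi_{s_k}(x)$, dominated convergence gives $F_T(x)=\int_0^xf_T$. So $F_T$ is an indefinite integral of $f_T$, and $(\mathbf f_T,F_T)\in B^*$ for every tree $T$. When $T$ has a branch, $F_T$ is not a primitive of $f_T$; by Theorem~\ref{thm:gdelta}, $f_T$ is then not a derivative. Thus $B^*$ accepts pairs outside $\mathcal A$, but among pairs with $\mathbf f\in CN$ it does so only when the promise $\mathbf f\in\overline\Delta$ is broken.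
\end{remark}

\begin{thebibliography}{9}

\bibitem{Kechris}
Kechris, \emph{Classical Descriptive Set Theory}.

\bibitem{Walsh}
Sean Walsh, \emph{Definability Aspects of the Denjoy Integral}, arXiv:1609.03198 (2016).

\end{thebibliography}
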